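# Box-reachability in vector addition systems: semilinear up to dimension 4, and up to dimension 2 with states

## 1. The classification theorem

For a system of dimension $d$ and states $p,q$, let $\mathrm{Box}_{p,q}\subseteq\mathbb N^{3d}$ be the set of triples $(u,w,v)$ of vectors in $\mathbb N^d$ such that some run from $(p,u)$ to $(q,w)$ has all its configurations $(r,c)$ in the box: $0\le c\le v$ coordinatewise. For a system without states (a VAS) drop the states and write $\mathrm{Box}$.

**Theorem 1.**

* **(A)** For every 1-VASS and every 2-VASS, and all states $p,q$, the relation $\mathrm{Box}_{p,q}$ is semilinear.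
* **(B)** For every $d$-VAS with $d\le 4$, the relation $\mathrm{Box}$ is semilinear.
* **(C)** There are a 5-VAS (with 8 vectors) and a 3-VASS (with a pair of states) whose box-reachability sets are not semilinear.

*Consequently, box-reachability sets are semilinear for all $d$-VAS if and only if $d\le 4$, and for all $d$-VASS and all pairs of states if and only if $d\le 2$.*

The theorem answers a question left open in Shaull Almagor, Itay Hasson, Michał Pilipczuk, Michael Zaslavski, "Box-Reachability in Vector Addition Systems", arXiv:2508.12853 (2025): is the box-reachability set semilinear for every $d$-VAS with $3\le d\le5$, and for every 2-VASS? For $d=3,4$ the answer is yes, for $d=5$ it is no, and for 2-VASS it is yes.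

## 2. Systems, boxes and semilinear sets

**Definition (VAS).** A *$d$-dimensional vector addition system* ($d$-VAS) is a finite set $\mathcal V\subseteq\mathbb Z^d$. A path from $u\in\mathbb N^d$ is a sequence $u=c_0,c_1,\dots,c_n$ with $c_i-c_{i-1}\in\mathcal V$ and $c_i\in\mathbb N^d$ for all $i$. A vector $v$ is *reachable* if some path leads from $0$ to $v$. It is *box-reachable* if some path from $0$ to $v$ satisfies $c_i\le v$ for all $i$. So the target fixes the size of the room in which the path has to live. The sets are $\mathrm{Reach}(\mathcal V)$ and $\mathrm{BoxReach}(\mathcal V)$.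

**Definition (VASS).** A *$d$-VASS* has a finite set $Q$ of states and a finite set $T\subseteq Q\times\mathbb Z^d\times Q$ of transitions. A transition $(p,a,q)$ leads from the configuration $(p,c)$ to $(q,c+a)$, provided $c+a\in\mathbb N^d$. For fixed $p,q$, a vector $v$ is reachable if there is a run from $(p,0)$ to $(q,v)$, and box-reachable if there is such a run with $0\le c\le v$ in all its configurations.

A VAS is a VASS with one state. In all cases
$$\{v : v\text{ is box-reachable}\}=\{v:(0,v,v)\in\mathrm{Box}_{p,q}\},$$
so (A) and (B) give the positive answers.

**Definition (semilinear).** A set is *linear* if it has the form $\{b+\sum_i n_ip_i : n_i\in\mathbb N\}$ for finitely many fixed vectors $b,p_i$, and *semilinear* if it is a finite union of linear sets. For example, for the 1-VAS $\{2,-2\}$ we have $\mathrm{Box}=\{(u,w,v):u,w\le v,\ u\equiv w \bmod 2\}$, since one can walk monotonically from $u$ to $w$. This is semilinear.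

For comparison: by Hopcroft and Pansiot, ordinary reachability sets are semilinear for every $d$-VAS with $d\le5$ and for every 2-VASS. Box-reachability sets are known to be semilinear for every 2-VAS and every 1-VASS. So at $d=5$ the box makes a difference.

We use the following facts.

**(F1)** (Ginsburg–Spanier) Semilinear sets are exactly the sets definable in Presburger arithmetic. So they are closed under Boolean operations and projection, and we may prove semilinearity by writing a first-order formula with addition and order. We also use integer variables; they are differences of naturals.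

**(F2)** (Parikh) For a regular language over a finite alphabet, the set of letter-count vectors of its words is semilinear. For example, $(ab)^*$ gives $\{(n,n)\}$. Consequence: the set of total effects of walks from $r$ to $r'$ in the graph of a VASS is semilinear, being a linear image of the letter counts of a regular language over $T$.

**(F3)** An infinite semilinear subset of $\mathbb N$ contains a progression $\{b+np:n\in\mathbb N\}$ with $p\ge1$, so beyond $b$ its gaps are at most $p$. Hence the set of odd squares is not semilinear.

**(F4)** If $R,S$ are semilinear sets of triples, so is the *composition with common $v$*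
$$R\circ S=\{(u,w,v):\exists c\ \ (u,c,v)\in R\text{ and }(c,w,v)\in S\}.$$
The one-step relation $\{(c,c+a,v):0\le c,\,c+a\le v\}$ is semilinear too. So if every run splits into a bounded number of pieces of finitely many kinds, joined by single steps, and the relation of each kind is semilinear, the whole relation is semilinear.

**(F5) Slicing.** The *distances of coordinate $i$ from its walls* at $c$ are $c_i$ (lower wall) and $v_i-c_i$ (upper wall). Consider runs of a $k$-VASS during which coordinate $i$ keeps distance $\le h$ from one fixed wall, on the set of $v$ with $v_i\ge h$. Move this distance into the state: the new states are pairs $(q,g)$ with $0\le g\le h$, a transition $(q,a,q')$ becomes $(q,g)\to(q',g\pm a_i)$ ($+$ for the lower wall, $-$ for the upper one), and its vector is $a$ with the $i$-th entry omitted. This is a $(k-1)$-VASS. If its Box relations are semilinear, so is the relation of the confined runs: take the union over the finitely many start and end distances $g,g'$ and add the linear conditions $u_i=g,\ w_i=g'$ (or $v_i-u_i=g,\ v_i-w_i=g'$). In the same way, if $v_i$ has a fixed value $h$, the whole coordinate $i$ can be moved into the state.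

**Padding.** We have $\mathrm{BoxReach}(\mathcal V\times\{0\})=\mathrm{BoxReach}(\mathcal V)\times\{0\}$, and likewise for VASS. So counterexamples pass to higher dimensions. In the other direction, $(u,w,v)\in\mathrm{Box}$ for $\mathcal V$ if and only if $((u,0),(w,0),(v,0))\in\mathrm{Box}$ for $\mathcal V\times\{0\}$, so (B) for $d=4$ implies (B) for $d\le3$. The final sentence of Theorem 1 therefore follows from (A), (B), (C).

Norms are max-norms and all distances between points are in this norm. For a number $\delta$, the condition $\delta\le c\le v-\delta$ is meant coordinatewise. The *effect* $\mathrm{eff}$ of a word or walk is the sum of its vectors. We often use that the distance to a convex set is a convex function: if two points are within $\rho$ of a segment, so is every point between them. We also use that if $\delta\le c,c'\le v-\delta$, then every point within $\delta$ of the segment $[c,c']$ lies in the box $[0,v]$.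

## 3. Steps $+3$ and $-2$ in an interval

Take the 1-VAS $\{3,-2\}$. Without a ceiling, $0,3,1$ reaches $1$ and $0,3,1,4,2$ reaches $2$; adding threes, everything is reachable, so $\mathrm{Reach}=\mathbb N$.

With a ceiling, $v=1$ and $v=2$ fail, because the first step from $0$ must go to $3$. Now let $v\ge3$. If $v\equiv0\bmod 3$, climb by threes. If $v\equiv1$, then $v\ge4$; use $0,3,1$ and climb. If $v\equiv2$, then $v\ge5$; use $0,3,1,4,2$ and climb. Hence $\mathrm{BoxReach}=\{0\}\cup\{v:v\ge3\}$. The ceiling matters only when the box is small. In higher dimension this remains true far from the walls of the box, and the difficulty is in what happens near the walls.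

## 4. A 3-VASS that produces odd squares

We start with the negative side for VASS. It is short, and it shows what has to be avoided in every positive proof.

Take states $p_1,p_2$ and transitions
$$(p_1,(1,1,0),p_1),\quad (p_1,(0,0,1),p_2),\quad (p_2,(-1,1,0),p_2),\quad (p_2,(0,0,0),p_1),$$
with start and target state $p_1$. In state $p_1$ one may push $x$ up, in $p_2$ one may push $x$ down; every push is recorded in $y$, and each passage from $p_1$ to $p_2$ is recorded in $z$.

Without a ceiling one passage is enough: the vector $(v_1,v_2,v_3)$ is reachable if and only if $v_3=0$ and $v_2=v_1$, or $v_3\ge1$, $v_2\ge v_1$ and $v_2\equiv v_1\bmod2$. (For $v_3\ge1$ and $j=(v_2-v_1)/2$: do $v_1+j$ loops in $p_1$, pass, do $j$ loops in $p_2$, return, then make the remaining passages without loops.) This is semilinear. The ceiling $x\le v_1$ limits the work between two passages.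

**Proposition 2.** The set of vectors box-reachable from $(p_1,0)$ at $p_1$ is
$$\{v:\ v_1\le v_2\le(2v_3+1)v_1,\ v_2\equiv v_1\ (\mathrm{mod}\ 2)\},$$
and it is not semilinear.

*Proof.* A run to $v$ makes exactly $v_3$ passages $p_1\to p_2$ and ends in $p_1$, so it has $v_3+1$ periods in $p_1$ and $v_3$ periods in $p_2$. Within a period every loop moves $x$ by one in the same direction, and $0\le x\le v_1$, so a period contains at most $v_1$ loops. Let $P$ and $M$ be the numbers of loops at $p_1$ and $p_2$. Then $v_2=P+M\le(2v_3+1)v_1$ and $v_1=P-M$, so $v_2-v_1=2M$ is even and $\ge0$.

Conversely, let $v$ be in the displayed set and $j=(v_2-v_1)/2\le v_3v_1$. Write $j=j_1+\dots+j_{v_3}$ with $0\le j_i\le v_1$. Do $v_1$ loops in $p_1$. For $i=1,\dots,v_3$: pass to $p_2$, do $j_i$ loops (so $x$ falls from $v_1$ to $v_1-j_i\ge0$), return to $p_1$, do $j_i$ loops (so $x$ is $v_1$ again). At the end $x=v_1$, $y=v_1+2j=v_2$, $z=v_3$, and no coordinate ever exceeds its bound.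

If the set were semilinear, then so would be the set of all $y$ such that, for some $v_3\ge0$ and $v_1=2v_3+1$, $y$ is the largest $v_2$ with $(v_1,v_2,v_3)$ in the set; this condition is a Presburger formula. The largest such $v_2$ is $(2v_3+1)v_1$, which has the parity of $v_1$. So this is the set $\{(2v_3+1)^2:v_3\ge0\}$ of odd squares, contradicting (F3). $\square$

This proves the VASS half of (C).

## 5. Even ordering: a VAS far from the walls

In a VAS the vectors can be used in any order. If both ends of the path are far from the walls, a good order keeps the path close to the straight segment.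

**Lemma 3 (even ordering).** Let $z_1,\dots,z_r$ have norm at most $C$ and let $n_i\in\mathbb N$. The multiset with $n_i$ copies of $z_i$ can be ordered so that every partial sum is within $2rC$ of the segment $[0,\sum_in_iz_i]$.

*Proof.* Let $n=\max n_i$; if $n=0$ there is nothing to order. For $t=1,\dots,n$, let block $t$ contain $\lfloor tn_i/n\rfloor-\lfloor(t-1)n_i/n\rfloor$ copies of $z_i$. This number is $0$ or $1$ because $n_i\le n$. After block $t$ the sum is $\sum_i\lfloor tn_i/n\rfloor z_i$, which differs from $\frac tn\sum_i n_iz_i$ by at most $rC$. Inside a block at most $r$ vectors are added, which is at most $rC$ more. $\square$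

**Lemma 4.** Let $\mathcal V$ be a $d$-VAS with vectors of norm at most $N$, and $\delta=2|\mathcal V|N+1$. If $\delta\le c,c'\le v-\delta$, then there is a path from $c$ to $c'$ inside $[0,v]$ if and only if $c'-c=\sum_{a\in\mathcal V}n_aa$ for some $n_a\in\mathbb N$.

*Proof.* "Only if" is clear. For "if", order the vectors by Lemma 3; the path stays within $2|\mathcal V|N<\delta$ of $[c,c']$, hence in the box. $\square$

Two obstacles remain: states, since in a VASS the cycles sit at different states and cannot be interleaved freely; and walls, since runs may stay near them. We treat states first, in dimension 2.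

## 6. Paying for state changes in dimension two

Consider the 2-VASS with states $p_1,p_2$, loops of effect $z_1=(1,1)$ at $p_1$ and $z_2=(-1,1)$ at $p_2$, and transitions $p_1\to p_2$ of effect $(0,0)$ and $p_2\to p_1$ of effect $(1,0)$. The walk with $n$ loops at $p_1$, then $n$ loops at $p_2$, then back has effect $(1,2n)$. Can this effect be realized in a tall narrow box, from a point far from the walls to another such point? The first attempt is to do the loops at $p_1$ and then those at $p_2$. But this moves $x$ by $n$ and leaves the box. One must change state about every constant number of loops, and each round trip $p_1\to p_2\to p_1$ adds the unwanted effect $\sigma=(1,0)$. The way out: $2\sigma=z_1-z_2$. So $2g$ extra round trips are paid for by using $g$ fewer loops at $p_1$ and $g$ more at $p_2$: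
$$(n-g)(1,1)+(n+g)(-1,1)+2g(1,0)=(0,2n)=nz_1+nz_2 .$$
With $g=\lfloor n/2\rfloor$ there are about $n$ round trips, each carrying a bounded number of loops.

In general, two linearly independent cycle effects in $\mathbb Z^2$ span the plane, so they can always pay for $\sigma$.

**Proposition 5.** Let $k\in\{1,2\}$ and let $G$ be a strongly connected $k$-VASS with transition vectors of norm at most $1$. Let $E_{r,r'}\subseteq\mathbb Z^k$ be the set of effects of walks $r\to r'$ in the graph of $G$ (no sign condition). There is $D\ge1$ such that for all $v$, all states $r,r'$, and all $c,c'$ with $D\le c,c'\le v-D$: there is a run from $(r,c)$ to $(r',c')$ inside $[0,v]$ if and only if $c'-c\in E_{r,r'}$.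

*Proof.* "Only if" is trivial. Let $c'-c\in E_{r,r'}$ and let $W$ be a walk $r\to r'$ with effect $c'-c$. We rearrange it. Let $\mathcal C$ be the finite set of simple cycles (up to rotation); each has length at most $|Q|$, so its effect has norm at most $|Q|$. Fix a base state on each simple cycle.

**Step 1 (constants).** This step fixes numbers that depend only on $G$.

Let $K_0$ be such that every subset of $\mathcal C$ whose family of effects is linearly dependent has a nontrivial integer relation with coefficients of modulus at most $K_0$. (Finitely many subsets; integer vectors that are dependent have an integer relation. Two different cycles with equal effects count as dependent, and so does one cycle with effect $0$.)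

For each ordered pair of simple cycles with independent effects $z_1,z_2$ and base states $q_1,q_2$, fix walks $\eta_{12}:q_1\to q_2$ and $\eta_{21}:q_2\to q_1$ of length $<|Q|$; they exist by strong connectivity. Put $\sigma=\mathrm{eff}(\eta_{12}\eta_{21})$ and $\Delta_0=|\det(z_1,z_2)|\ge1$. By Cramer's rule
$$\Delta_0\,\sigma=m_1z_1+m_2z_2\qquad\text{with } m_1,m_2\in\mathbb Z. \tag{1}$$
Let $C_1\ge1$ bound all these $|m_i|$ (for $k=1$ there are no such pairs; put $C_1=1$). Finally put
$$K=\max(K_0,2C_1),\qquad L_0=|Q|^2+K|\mathcal C||Q|,\qquad D=2L_0+(6C_1+8)|Q|.$$

**Step 2 (skeleton).** We split $W$ into a short walk that still visits every state of $W$, plus a multiset of cycles. Cut $W$ at the first visit of each state it visits. This gives at most $|Q|$ pieces. In each piece remove simple cycles until a simple path remains. The ends of the pieces are kept, so the result is a walk $\hat\kappa:r\to r'$ of length at most $|Q|^2$ that visits every state visited by $W$. The removed cycles form a multiset $(n_\gamma)_{\gamma\in\mathcal C}$, and all their states are visited by $\hat\kappa$.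

**Step 3 (few frequent cycles).** We now make sure that at most $k$ cycles are used often. Among all $n'\in\mathbb N^{\mathcal C}$ with $\mathrm{supp}(n')\subseteq\mathrm{supp}(n)$ and $\sum n'_\gamma\,\mathrm{eff}(\gamma)=\sum n_\gamma\,\mathrm{eff}(\gamma)$, choose one with minimal $\sum_\gamma n'_\gamma$, and among those the lexicographically smallest. Then the effects of $\{\gamma:n'_\gamma\ge K\}$ are linearly independent. Suppose not. Then there is a nontrivial relation $m$ on this set with $|m_\gamma|\le K_0\le K$. Choose its sign so that $\sum m_\gamma>0$, or $\sum m_\gamma=0$ and the first nonzero $m_\gamma$ is positive. Then $n'-m\ge0$, it has the same total effect and support in $\mathrm{supp}(n)$, and it is smaller in our order. This is a contradiction.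

Insert all cycles with $n'_\gamma<K$ into $\hat\kappa$, with multiplicity. The resulting walk $\kappa:r\to r'$ has length at most $L_0$. What remains is a family of $j\le k$ cycles $\gamma_1,\dots,\gamma_j$ with independent effects $z_i$ and counts $n_i\ge K$, and
$$c'-c=\mathrm{eff}(\kappa)+\sum_{i\le j}n_iz_i. \tag{2}$$
The walk $\kappa$ visits all states of these cycles.

We now construct a walk $r\to r'$ with effect $c'-c$ that, started at $c$, stays within $D$ of $[c,c']$. As $D\le c,c'\le v-D$, it then stays in the box.

**Step 4 (the cases $j=0$ and $j=1$).** No state changes are needed here. If $j=0$, the walk $\kappa$ itself stays within $L_0$ of $c$. If $j=1$, split $\kappa=\kappa_1\kappa_2$ at the base state of $\gamma_1$ and use $\kappa_1\gamma_1^{n_1}\kappa_2$. The points between copies of $\gamma_1$ lie on the segment from $c+\mathrm{eff}(\kappa_1)$ to $c'-\mathrm{eff}(\kappa_2)$. Both ends are within $L_0$ of $[c,c']$, so by convexity all these points are too. Inside a copy we move at most $|Q|$ further. On $\kappa_1$ and $\kappa_2$ we are within $L_0$ of $c$ and $c'$ respectively.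

**Step 5 (the case $j=2$: rounds).** Here $k=2$, and we use (1) to alternate between the cycles. Let
$$n_{\min}=\min(n_1,n_2),\quad g=\lfloor n_{\min}/(2C_1)\rfloor,\quad \varrho=g\Delta_0,\quad n_i'=n_i-gm_i.$$
Since $n_{\min}\ge K\ge2C_1$, we have $g\ge1$, and $\lfloor x\rfloor\ge x/2$ for $x\ge1$ gives $g\ge n_{\min}/(4C_1)$. Also $\varrho\ge g$ and $n'_i\ge n_i-gC_1\ge n_i-n_{\min}/2\ge0$. By (1),
$$n_1z_1+n_2z_2=n_1'z_1+n_2'z_2+\varrho\sigma. \tag{3}$$
Split $\kappa=\kappa_1\kappa_2$ at a visit of $q_1$. Between the two parts perform $\varrho$ rounds, the $t$-th being
$$\gamma_1^{a_t}\,\eta_{12}\,\gamma_2^{b_t}\,\eta_{21},\qquad a_t=\lfloor tn_1'/\varrho\rfloor-\lfloor(t-1)n_1'/\varrho\rfloor,\quad b_t=\lfloor tn_2'/\varrho\rfloor-\lfloor(t-1)n_2'/\varrho\rfloor .$$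
Each round starts and ends at $q_1$. The total effect is $\mathrm{eff}(\kappa)+n_1'z_1+n_2'z_2+\varrho\sigma=c'-c$ by (3) and (2).

*Between rounds.* Let $P_t$ be the point after $t$ rounds:
$$P_t=c+\mathrm{eff}(\kappa_1)+\lfloor tn_1'/\varrho\rfloor z_1+\lfloor tn_2'/\varrho\rfloor z_2+t\sigma .$$
Since $c+\frac t\varrho(c'-c)=c+\frac t\varrho\,\mathrm{eff}(\kappa)+\frac{tn_1'}{\varrho}z_1+\frac{tn_2'}{\varrho}z_2+t\sigma$, the point $P_t$ is within $2L_0+2|Q|$ of $c+\frac t\varrho(c'-c)\in[c,c']$.

*Inside a round.* Let $l$ be an index with $n_l=n_{\min}$. Then $n_l'\le n_l+gC_1\le\frac32n_l$, so $n_l'/\varrho\le\frac32n_{\min}\cdot\frac{4C_1}{n_{\min}}=6C_1$. Hence the exponent of $\gamma_l$ in each round is at most $6C_1+1$. So in a round everything except the power of the *other* cycle has length at most $(6C_1+1)|Q|+2|Q|=(6C_1+3)|Q|$. The start of that power is within this distance of $P_{t-1}$, and its end is within this distance of $P_t$. Both ends are therefore within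
$$2L_0+2|Q|+(6C_1+3)|Q|=2L_0+(6C_1+5)|Q|$$
of $[c,c']$. The points between copies of the other cycle lie on the segment joining these ends, so by convexity they satisfy the same bound, however many copies there are. Inside a copy we add at most $|Q|$. All other points of the round are within $(6C_1+3)|Q|$ of $P_{t-1}$ or $P_t$. So the distance from $[c,c']$ never exceeds $D$. The parts $\kappa_1,\kappa_2$ stay within $L_0$ of $c$ and $c'$. $\square$

**Remark (dimension 3).** Proposition 5 fails for $k=3$. In the 3-VASS of Section 4 the cycle effects $(1,1,0)$ and $(-1,1,0)$ cannot pay for the round trip $\sigma=(0,0,1)$, since $\sigma$ is not in their span. Concretely, given $D\ge1$, put $n=3D+1$, $v=(2D,\,2D+2n,\,2D+1)$, $c=(D,D,D)$ and $c'=(D,\,D+2n,\,D+1)$. Then $D\le c,c'\le v-D$, and $c'-c=(0,2n,1)$ is the effect of a walk $p_1\to p_1$ with $n$ loops at each state and one round trip. But a box run with this effect has two periods in $p_1$ and one in $p_2$, each with at most $v_1=2D$ loops, so at most $6D$ loops in all, while $y$ requires $2n=6D+2$.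

## 7. Strips and corners: 1-VASS and 2-VASS

**Theorem 6** (Theorem 1(A))**.** For $k\in\{1,2\}$ and every $k$-VASS, all relations $\mathrm{Box}_{p,q}$ are semilinear.

*Proof.* We first prove the theorem for all 1-VASS, and then for 2-VASS using the case $k=1$. The steps below are common to both.

**Step 1 (unit steps).** We arrange that each transition changes at most one coordinate, by at most 1. Replace each transition $(p,a,q)$ with $\|a\|_1\ge2$ by a chain of axis-parallel unit steps through fresh states, monotone in each coordinate. Intermediate points lie coordinatewise between $c$ and $c+a$, so they are in the box whenever $c$ and $c+a$ are. A run between old states must traverse a chain completely once it enters it. So the relations between old states do not change.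

**Step 2 (strong connectivity).** We reduce to strongly connected systems. A run is a concatenation of at most $|Q|$ runs inside strongly connected components, joined by single transitions. By (F4) it suffices to treat each component. So let $G$ be strongly connected and let $D$ be the constant of Proposition 5. The sets $E_{r,r'}$ are semilinear by (F2). Put
$$\mathrm{Inner}=\{c:D\le c\le v-D\},$$
and let the *shell* be the rest of the box.

**Step 3 (thin boxes).** We dispose of the $v$ with some $v_i<2D$. For $k=1$ there are only finitely many triples $(u,w,v)$ with $v<2D$. For $k=2$, for each of the finitely many values $v_i<2D$ the system is a 1-VASS by (F5), and the case $k=1$ applies. From now on all $v_i\ge2D$.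

**Step 4 (runs inside the shell).** We show that the relation $\mathrm{Sh}_{p,q}$ of runs staying in the shell is semilinear on $\{v:\text{all }v_i\ge2D\}$.

*Case $k=1$.* The shell is $[0,D-1]\cup[v-D+1,v]$. Since $v\ge2D$, the two parts are at distance at least 2, so a run with unit steps stays in one of them. In terms of the distance to that wall, the set of possible pairs (start, end) is a finite set not depending on $v$. So $\mathrm{Sh}_{p,q}$ is semilinear.

*Case $k=2$.* The shell is the union of four strips: left ($x\le D-1$), right ($x\ge v_1-D+1$), bottom ($y\le D-1$), top ($y\ge v_2-D+1$). By (F5) and the theorem for $k=1$, the relations of runs inside one strip are semilinear. Suppose a shell run steps from $c_t$ in the left strip to $c_{t+1}$ outside it. The step changes only $x$, from $D-1$ to $D$. Since $D\le v_1-D$, the point $c_{t+1}$ is not in the right strip, so it is in the bottom or the top strip. As $y$ did not change, $c_t$ is in that same strip too. The other strips are analogous. So at the moment of leaving a strip, the run is at a configuration lying in two strips, and continues in the second one. Hence every shell run is a concatenation of segments, each inside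 one strip, with junctions at *corner configurations*, which lie in two strips.

Because $v_1,v_2\ge2D$, no point is in two opposite strips, so a corner configuration is given by a state, one of four corners and two offsets in $[0,D-1]$. There are at most $M=4|Q|D^2$ of them, whatever $v$ is. If the same corner configuration occurs at two junctions, cut out the part between them. So we may assume at most $M+1$ segments. Conversely, any concatenation of strip runs is a shell run. Hence $\mathrm{Sh}_{p,q}$ is a finite union of compositions of strip relations.

**Step 5 (assembling).** A box run either stays in the shell, or we split it at its first and its last Inner configuration: a shell run followed by a step (or nothing), then a box run between two Inner configurations, then a step followed by a shell run (or nothing). By Proposition 5 the relation of the middle part is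
$$\{(c,c',v):\ c,c'\in\mathrm{Inner},\ c'-c\in E_{r,r'}\},$$
which is semilinear. By (F4) we are done. $\square$

## 8. Leaving the walls with a short word

For VAS of dimension 3 and 4 we want to use Lemma 4 between a point near the beginning and a point near the end of a run. But a run may have each coordinate far from its walls at some time and never all of them together. For $\mathcal V=\{(1,0),(-1,0),(0,1)\}$, go from $(0,0)$ up in $x$ to some large $h$, back to $x=0$, then up in $y$. The remedy is to delete the return of $x$: delete steps from the beginning of the run, remember them, and perform them later, when there is room. In the presence of states we may only delete closed walks.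

**Lemma 7.** Let a $k$-VASS have $n$ states and vectors of norm at most $N$ ($N\ge1$), and let $\delta\ge1$ be an integer. There are $\Delta,L$ such that, if all $v_i\ge2\Delta+N$, every run $(q_0,c_0),\dots,(q_\ell,c_\ell)$ in the box $[0,v]$, with transition word $e_1\cdots e_\ell$, satisfies (i) or (ii):

* **(i)** some coordinate is at distance $<\Delta$ from one fixed wall during the whole run;
* **(ii)** there is $T\in[0,\ell]$ such that (a) some coordinate is at distance $<\Delta$ from one fixed wall at all times in $[0,T-1]$; and (b) by successively deleting factors that are closed walks (equal start and end state), $e_1\cdots e_T$ can be turned into a word $\alpha$ of length at most $L$ that is a box run from $(q_0,c_0)$ to some $(q_T,c')$ with $\delta\le c'\le v-\delta$.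

*Proof.* **Step 1 (constants).** Each time a coordinate has become far from its walls, we want it to stay far during all later, shortened parts. So the required distances decrease. For $j=k,k-1,\dots,1$ put
$$D_j=\delta+N(L_{j+1}+\dots+L_k),\qquad L_j=n\,D_j^{\,k-j+1},\qquad \Delta=D_1,\quad L=L_1+\dots+L_k .$$
So $\Delta=D_1\ge\dots\ge D_k=\delta$. If a coordinate $i$ is at distance $<\Delta$ from some wall at each time of an interval, it is the same wall throughout: being near both walls at once would mean $v_i\le2\Delta-2$, and switching in one step would need a jump of at least $v_i-2\Delta+2>N$.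

**Step 2 (the times at which coordinates leave).** Let $\tau_0=0$. Let $\tau_j$ be the least $t\ge\tau_{j-1}$ at which some coordinate $i_j\notin\{i_1,\dots,i_{j-1}\}$ is at distance $\ge D_j$ from both its walls. So at each time in $[\tau_{j-1},\tau_j-1]$,
$$\text{every coordinate outside }\{i_1,\dots,i_{j-1}\}\text{ is at distance}<D_j\text{ from a wall.} \tag{4}$$

Suppose some $\tau_j$ does not exist, and take the least such $j$. Pick a coordinate $i\notin\{i_1,\dots,i_{j-1}\}$. By (4) for $h<j$ it is at distance $<D_h\le\Delta$ from a wall on $[\tau_{h-1},\tau_h-1]$, and on $[\tau_{j-1},\ell]$ it is at distance $<D_j\le\Delta$ from a wall. By Step 1 the wall is always the same. So (i) holds.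

Otherwise let $T=\tau_k$. Since $i_k\notin\{i_1,\dots,i_{j-1}\}$ for every $j\le k$, (4) shows that coordinate $i_k$ is at distance $<\Delta$ from a wall at all times in $[0,T-1]$, and the wall is fixed by Step 1. This is (a).

**Step 3 (shortening, by induction on $j$).** We show for $j=0,\dots,k$: deleting closed walks from $e_1\cdots e_{\tau_j}$ yields a box run of length at most $L_1+\dots+L_j$ from $(q_0,c_0)$ to some $(q_{\tau_j},c^{(j)})$ such that

* $c^{(j)}$ agrees with $c_{\tau_j}$ on the coordinates outside $\{i_1,\dots,i_{j-1}\}$;
* for $h\le j$, coordinate $i_h$ of $c^{(j)}$ is at distance $\ge D_h-N(L_{h+1}+\dots+L_j)$ from both walls.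

For $j=0$ take the empty word and $c^{(0)}=c_0$. For the step from $j-1$ to $j$, look at the factor $e_{\tau_{j-1}+1}\cdots e_{\tau_j}$. At the times $[\tau_{j-1},\tau_j-1]$ record the pair (state, values of the coordinates outside $\{i_1,\dots,i_{j-1}\}$). By (4) and Step 1 there are $k-j+1$ such coordinates, each within $<D_j$ of one fixed wall, so at most $nD_j^{k-j+1}=L_j$ pairs occur. Delete factors between equal pairs until no pair repeats. The deleted factors are closed walks, and at most $L_j$ steps remain, including the step to time $\tau_j$.

Execute the remaining steps from $(q_{\tau_{j-1}},c^{(j-1)})$. The vector $c^{(j-1)}$ agrees with $c_{\tau_{j-1}}$ on the coordinates outside $\{i_1,\dots,i_{j-1}\}$, and the deleted factors do not change these coordinates. So they take values that they take in the original run: they stay in the box, and at the end they agree with $c_{\tau_j}$. In particular coordinate $i_j$ ends at distance $\ge D_j$ from both walls. Each $i_h$ with $h<j$ moves by at most $NL_j$, so throughout it keeps distance at least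
$$D_h-N(L_{h+1}+\dots+L_{j-1})-NL_j\ \ge\ \delta$$
from both walls. This completes the induction. For $j=k$ every coordinate of $c'=c^{(k)}$ is at distance at least $D_h-N(L_{h+1}+\dots+L_k)=\delta$ from its walls, where $h$ is its index. This is (b). $\square$

In the example before the lemma, $k=2$, $n=N=1$, so $D_2=L_2=\delta$ and $D_1=2\delta$. Let $h\ge2\delta$, let the box satisfy $v_1,v_2\ge4\delta+1$ and contain the run, and let $y$ reach $\delta$. Then $\tau_1$ is the time when $x=2\delta$, and $T=\tau_2$ is the time when $y=\delta$. At time $T$ the run is at $(0,\delta)$, but $\alpha=(1,0)^{2\delta}(0,1)^{\delta}$ ends at $(2\delta,\delta)$.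

**Reversed version.** Apply Lemma 7 to the reversed run, a run of the VASS with transitions $(q,-a,p)$; the constants are the same. We get (i), or an $S\in[0,\ell]$ such that some coordinate is at distance $<\Delta$ from one fixed wall at all times in $[S+1,\ell]$, and deleting closed walks from $e_{S+1}\cdots e_\ell$ gives a word $\beta$ of length at most $L$ that is a box run from some $(q_S,c'')$ to $(q_\ell,c_\ell)$ with $\delta\le c''\le v-\delta$.

Call a run, or a segment of a run, *near-wall* if some coordinate is at distance $<\Delta$ from one fixed wall throughout it.

**Consequence.** If all $v_i\ge2\Delta+N$, then every box run satisfies one of the following.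
$$\begin{aligned}&\text{It consists of one or two consecutive near-wall segments (joined by a step);}\\ &\text{or } T\text{ and } S\text{ exist, and } T\le S.\end{aligned}\tag{5}$$
Indeed, if (i) holds, the run is one near-wall segment. If $T$ and $S$ exist and $T>S$, then $T\ge1$, and $[0,T-1]$ and $[T,\ell]\subseteq[S+1,\ell]$ are near-wall segments.

## 9. Three free coordinates and one bounded coordinate

For a 4-VAS, (5) suggests the following plan. If $T\le S$, then between $c'$ and $c''$ we use Lemma 4. Near-wall segments have a coordinate confined to a bounded range; by slicing they are runs of a 3-VASS. This is where the plan stops: by Proposition 2, box relations of 3-VASS need not be semilinear.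

But the states arising here are not arbitrary. They are the values $s\in[a,b]$ of a coordinate of a VAS, and in a VAS a vector may be added at *any* value of $s$, as long as $s$ stays in $[a,b]$. Suppose vectors with $s$-components $+2,-1,-1$ form a cycle through the values $1,3,2,1$. Rotated so as to start at its minimum, this cycle can be executed at $s=a$, where it visits $a,a+2,a+1,a$. In this way *all* simple cycles of the $s$-coordinate can be executed at the floor $s=a$. In Section 4, by contrast, the loop at $p_2$ cannot be executed at $p_1$. So if the middle of the run ever visits the floor, all cycles can be collected there and ordered by Lemma 3. If it does not, the middle lives in $[a+1,b]$, and we can use induction on the length of the interval.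

Let $\mathcal V\subseteq\mathbb Z^3\times\mathbb Z$ be finite; write configurations as $(x,s)$. For integers $a,b$ and $s,s'\in[a,b]$, let $R^{[a,b]}_{s,s'}$ be the set of $(u,w,v)\in\mathbb N^9$ such that some sequence of $\mathcal V$-steps leads from $(u,s)$ to $(w,s')$ with $0\le x\le v$ and $a\le s\le b$ throughout.

**Theorem 8.** All relations $R^{[a,b]}_{s,s'}$ are semilinear.

*Proof.* Induction on $m=b-a$. For $m=-1$ the interval is empty and there is nothing to prove. Let $m\ge0$.

**Step 1 (constants).** View the system as a 3-VASS with the $m+1$ states $[a,b]$. Let $N\ge1$ bound the norms of the vectors in $\mathcal V$. A *simple $s$-cycle* is a closed walk of the $s$-coordinate in $[a,b]$ that visits no value twice except for closing; it has at most $m+1$ steps. Let $Z\subseteq\mathbb Z^3$ be the finite set of $x$-effects of simple $s$-cycles; its elements have norm at most $N(m+1)$. Put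
$$\delta=N(m+1)(2|Z|+2)$$
and take $\Delta,L$ from Lemma 7 with $k=3$ and $n=m+1$.

**Step 2 (the parts covered by 2-VASS).** We treat thin boxes and near-wall segments. If some $v_i<2\Delta+N$, then for each fixed value of $v_i$ the system is a 2-VASS with states $[a,b]\times[0,v_i]$ by (F5), and Theorem 6 applies. From now on all $v_i\ge2\Delta+N$. Then runs in which a fixed coordinate $x_i$ stays at distance $<\Delta$ from a fixed wall are runs of a 2-VASS with states $[a,b]\times[0,\Delta-1]$, and their relations are semilinear by (F5) and Theorem 6.

By (5) every run is of one of the following three types. We cover each type by a semilinear relation contained in $R^{[a,b]}_{s,s'}$.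

**Step 3 (type I: one or two near-wall segments).** These runs are covered by a finite union of compositions of the relations of Step 2 with one-step relations; all such compositions are genuine runs.

**Step 4 (type II: $T\le S$ and $s_t\ne a$ for all $t\in[T,S]$).** Here the interval shrinks. By Lemma 7(a) and its reversed version, the run consists of a near-wall run on $[0,T-1]$ followed by a step (or nothing, if $T=0$), then a run with $s\in[a+1,b]$, then a step followed by a near-wall run (or nothing). The middle part belongs to some $R^{[a+1,b]}_{r,r'}$, which is semilinear by the induction hypothesis. So such compositions form a semilinear relation, and all of them are genuine runs.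

**Step 5 (type III: $T\le S$ and $s_{t^*}=a$ for some $t^*\in[T,S]$).** We describe these runs by a formula. Let $\mathcal G_{s,s'}$ be the set of $(u,w,v)$ with all $v_i\ge2\Delta+N$ for which there are words $\alpha,\beta$ over $\mathcal V$ of length at most $L$, words $\mu,\mu'$ over $\mathcal V$ of length at most $m$, and $(n_z)\in\mathbb N^Z$ such that

1. $\alpha$ is a run from $(u,s)$ to some $(c',p)$, with $x\in[0,v]$ and $s$-values in $[a,b]$ throughout, and $\delta\le c'\le v-\delta$;
2. $\beta$ is such a run from some $(c'',p')$ to $(w,s')$, and $\delta\le c''\le v-\delta$;
3. in the $s$-coordinate, and inside $[a,b]$, $\mu$ leads from $p$ to $a$ and $\mu'$ leads from $a$ to $p'$;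
4. the $x$-effects satisfy $c''-c'=\mathrm{eff}(\mu)+\mathrm{eff}(\mu')+\sum_{z\in Z}n_zz$.

There are finitely many choices of $\alpha,\beta,\mu,\mu'$, and for each choice the conditions are linear in $u,w,v,(n_z)$, since $c'=u+\mathrm{eff}(\alpha)$ and $c''=w-\mathrm{eff}(\beta)$. So $\mathcal G_{s,s'}$ is Presburger-definable.

*Every run of type III is in $\mathcal G_{s,s'}$.* Take $\alpha$ and $\beta$ from Lemma 7 and its reversed version, so that $p=s_T$ and $p'=s_S$. In the part of the run over $[T,t^*]$ delete closed $s$-walks until a simple $s$-path remains; call it $\mu$. It leads from $p$ to $a$ and has at most $m$ steps. Obtain $\mu'$ from the part over $[t^*,S]$ in the same way. All deleted closed $s$-walks, those deleted in Lemma 7 included, decompose as multisets of steps into simple $s$-cycles in $[a,b]$. Let $n_z$ be the number of those with $x$-effect $z$. Comparing total $x$-effects,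
$$w-u=\mathrm{eff}(\alpha)+\mathrm{eff}(\mu)+\mathrm{eff}(\mu')+\mathrm{eff}(\beta)+\sum_zn_zz .$$
Since $\mathrm{eff}(\alpha)=c'-u$ and $\mathrm{eff}(\beta)=w-c''$, this is condition 4.

*Conversely, $\mathcal G_{s,s'}\subseteq R^{[a,b]}_{s,s'}$.* We build a run from the data. Execute $\alpha$, then $\mu$. During $\mu$ the vector $x$ moves at most $Nm$ away from $c'$, and $Nm\le\delta$. We arrive at $(c_1,a)$ with $c_1=c'+\mathrm{eff}(\mu)$. Put $c_2=c''-\mathrm{eff}(\mu')$. Then $c_2-c_1=\sum n_zz$ by condition 4.

For each $z\in Z$ fix a simple $s$-cycle with $x$-effect $z$, rotated to start at its minimal $s$-value. Its $s$-values spread over a range of length at most $b-a$. Since $\mathcal V$ is a VAS, the cycle can be executed starting from $s=a$, with $s$ in $[a,b]$ and returning to $a$. Execute $n_z$ copies of the cycle for $z$, for all $z$, in the order given by Lemma 3 with $r=|Z|$ and $C=N(m+1)$. Between cycles, $x$ is within $2|Z|N(m+1)$ of the segment $[c_1,c_2]$; inside a cycle it moves at most $N(m+1)$ further. The points $c_1,c_2$ are within $Nm$ of $c',c''$, so the segment is at distance at least $\delta-Nm$ from all walls, and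
$$\delta-Nm\ \ge\ N(m+1)(2|Z|+2)-N(m+1)=(2|Z|+1)N(m+1).$$
So $x$ stays in $[0,v]$. We arrive at $(c_2,a)$. Execute $\mu'$, which leads to $(c'',p')$ and on which $x$ stays within $Nm\le\delta$ of $c''$. Finally execute $\beta$.

Thus $R^{[a,b]}_{s,s'}$ is a finite union of semilinear sets. $\square$

## 10. Vector addition systems of dimension 4

**Theorem 9** (Theorem 1(B))**.** For every $d$-VAS with $d\le4$ the relation $\mathrm{Box}$ is semilinear.

*Proof.* By padding (Section 2) let $d=4$. Let $N\ge1$ bound the norms of the vectors in $\mathcal V$, put $\delta=2|\mathcal V|N+1$, and take $\Delta,L$ from Lemma 7 with $k=4$ and $n=1$. With one state, every factor of a word is a closed walk.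

**Step 1 (parts with a bounded coordinate).** These are covered by Theorem 8. If some $v_i<2\Delta+N$, then for each fixed value $v_i=h$ the coordinate $i$ is a bounded coordinate $s\in[0,h]$ of a VAS, and Theorem 8 applies. Now let all $v_i\ge2\Delta+N$. Runs in which coordinate $i$ stays at distance $<\Delta$ from a fixed wall are covered by Theorem 8 with the interval $[0,\Delta-1]$ and $s=x_i$ for the lower wall; for the upper wall take $s=v_i-x_i$, which amounts to negating the $i$-th components of the vectors. As in (F5), the conditions $u_i=g$ or $v_i-u_i=g$, and the same for $w_i$, are linear. By (F4) the runs consisting of one or two near-wall segments are covered by a semilinear relation contained in $\mathrm{Box}$.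

**Step 2 (all other runs).** By (5) these have $T\le S$, and we describe them by a formula. Take $\alpha,\beta,c',c''$ from Lemma 7 and its reversed version. The steps deleted in the two applications, together with the steps of the run over $[T,S]$, give
$$c''-c'=\sum_{a\in\mathcal V}n_aa\qquad\text{with } n_a\in\mathbb N. \tag{6}$$
Conversely, suppose $\alpha$ and $\beta$ are box runs of length at most $L$ from $u$ to $c'$ and from $c''$ to $w$, with $\delta\le c',c''\le v-\delta$ and (6). By Lemma 4 there is a path from $c'$ to $c''$ inside the box, so $(u,w,v)\in\mathrm{Box}$. The triples arising in this way form a Presburger-definable set, since there are finitely many pairs $(\alpha,\beta)$ and all conditions are linear. So $\mathrm{Box}$ is a finite union of semilinear sets. $\square$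

## 11. Two bounded coordinates can act as states: a 5-VAS

Theorem 8 says that one bounded coordinate of a VAS, next to three free ones, cannot encode the two states of Section 4. Two bounded coordinates can. A target with last two coordinates $(5,5)$ forces a pair $(s,t)$ to stay in $[0,5]^2$, and we choose vectors so that few of them fit at each position.

Use coordinates $(x,y,z,s,t)$ and let $\mathcal V$ consist of
$$\begin{aligned}
R_+&=(1,1,0,5,-1), & R_-&=(0,0,0,-5,1), & L_+&=(-1,1,0,1,-5), & L_-&=(0,0,0,-1,5),\\
S_+&=(0,0,1,2,-4), & S_-&=(0,0,0,-2,4), & e&=(0,0,0,5,3), & f&=(0,0,0,3,5).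
\end{aligned}$$

Alternating $R_-,R_+$ plays the role of the loop at $p_1$, alternating $L_-,L_+$ that of the loop at $p_2$, and $S_+$ that of the passage recorded in $z$.

**Proposition 10.** We have $\{(v_1,v_2,v_3):(v_1,v_2,v_3,5,5)\in\mathrm{BoxReach}(\mathcal V)\}=A$, where
$$A=\{(v_1,v_2,v_3):\ v_3\ge1,\ v_1\le v_2\le(2v_3-1)v_1,\ v_2\equiv v_1\ (\mathrm{mod}\ 2)\}.$$
In particular $\mathrm{BoxReach}(\mathcal V)$ is not semilinear.

*Proof.* **Step 1 (the moves of $(s,t)$).** Let $v=(v_1,v_2,v_3,5,5)$. In a box run to $v$ we have $(s,t)\in[0,5]^2$. Checking the eight vectors at each position reachable from $(0,0)$, the moves that stay in $[0,5]^2$ are exactly these: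

| position | possible moves |
|---|---|
| $(0,0)$ | $e\to(5,3)$, $f\to(3,5)$ |
| $(5,3)$ | $R_-\to(0,4)$ |
| $(0,4)$ | $R_+\to(5,3)$, $S_+\to(2,0)$ |
| $(2,0)$ | $L_-\to(1,5)$, $S_-\to(0,4)$, $f\to(5,5)$ |
| $(1,5)$ | $L_+\to(2,0)$, $S_+\to(3,1)$ |
| $(3,1)$ | $S_-\to(1,5)$ |
| $(5,5)$ | none |
| $(3,5)$ | $L_+\to(4,0)$, $S_+\to(5,1)$ |
| $(4,0)$ | $L_-\to(3,5)$, $S_-\to(2,4)$ |
| $(2,4)$ | $S_+\to(4,0)$ |
| $(5,1)$ | $R_-\to(0,2)$, $S_-\to(3,5)$ |
| $(0,2)$ | $R_+\to(5,1)$, $e\to(5,5)$ |

For instance, at $(0,4)$: $R_+$ gives $(5,3)$ and $S_+$ gives $(2,0)$; $R_-,L_-,S_-$ make $s$ negative; $L_+$ gives $t=-1$; $e$ and $f$ give $t=7$ and $t=9$. The other rows are checked in the same way.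

So a run to $v$ either starts with $e$, then moves among $(5,3),(0,4),(2,0),(1,5),(3,1)$, and ends with $f$ from $(2,0)$; or it starts with $f$ and ends with $e$ from $(0,2)$.

**Step 2 (symmetry).** We remove the second possibility. If $c_0,\dots,c_\ell$ is a box run from $0$ to $v$, so is $v-c_\ell,\dots,v-c_0$: it stays in the box, and its steps are the same vectors in reverse order. A run that starts with $f$ and ends with $e$ becomes one that starts with $e$. So we may assume that the run starts with $e$.

**Step 3 (upper bound).** We show $(v_1,v_2,v_3)\in A$. Call $\{(5,3),(0,4)\}$ the $R$-region and $\{(2,0),(1,5),(3,1)\}$ the $L$-region. After $e$ the run is in the $R$-region, and it ends by leaving the $L$-region with $f$. The only move from the $R$-region to the $L$-region is $S_+$ from $(0,4)$; let $k\ge1$ be the number of these passages. Since $z$ changes only by the moves $S_+$, each adding 1, we get $k\le v_3$, and in particular $v_3\ge1$. (The move $S_+$ at $(1,5)$ also raises $z$; this is why only an inequality holds.) There are $k$ periods in each region, and the moves between periods, like $e$ and $f$, change neither $x$ nor $y$.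

In an $R$-period $x$ changes only by $R_+$, by $+1$ each time, so the period contains at most $v_1$ moves $R_+$. In an $L$-period $x$ changes only by $L_+$, by $-1$ each time, so the period contains at most $v_1$ moves $L_+$. The last $L$-period contains none, because $x\le v_1$ holds at its start and $x$ must equal $v_1$ at its end. Therefore
$$v_2=\#R_++\#L_+\le kv_1+(k-1)v_1=(2k-1)v_1\le(2v_3-1)v_1 .$$
Also $v_1=\#R_+-\#L_+$, so $v_2-v_1=2\,\#L_+$ is even and nonnegative.

**Step 4 (construction).** Let $(v_1,v_2,v_3)\in A$ and $j=(v_2-v_1)/2$, so $j\le(v_3-1)v_1$. Write $j=j_1+\dots+j_{v_3-1}$ with $0\le j_i\le v_1$. We claim that the word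
$$e\,(R_-R_+)^{v_1}\,R_-\,S_+\ \prod_{i=1}^{v_3-1}\big[(L_-L_+)^{j_i}\,S_-\,(R_+R_-)^{j_i}\,S_+\big]\ f$$
is a box run to $v$. In $(s,t)$: $e$ leads to $(5,3)$; each $R_-R_+$ goes to $(0,4)$ and back to $(5,3)$; then $R_-S_+$ leads to $(0,4)$ and $(2,0)$. In each bracket, $L_-L_+$ goes from $(2,0)$ to $(1,5)$ and back, $S_-$ leads to $(0,4)$, each $R_+R_-$ goes to $(5,3)$ and back to $(0,4)$, and $S_+$ leads to $(2,0)$. Finally $f$ leads to $(5,5)$. The coordinate $x$ first rises to $v_1$; in bracket $i$ it falls to $v_1-j_i\ge0$ and rises to $v_1$ again. The coordinate $y$ increases to $v_1+2j=v_2$, and $z$ increases to $1+(v_3-1)=v_3$.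

**Step 5 (not semilinear).** If $\mathrm{BoxReach}(\mathcal V)$ were semilinear, $A$ would be Presburger-definable, by fixing the last two coordinates. Then so would be the set of all $y$ such that, for some $v_3\ge1$ and $v_1=2v_3-1$, $y$ is the largest $v_2$ with $(v_1,v_2,v_3)\in A$. The largest such $v_2$ is $(2v_3-1)v_1$, which has the parity of $v_1$ and is at least $v_1$. So this is the set $\{(2v_3-1)^2:v_3\ge1\}$ of odd squares, contradicting (F3). $\square$

Propositions 2 and 10 give part (C) of Theorem 1; Theorems 6 and 9 are parts (A) and (B), and padding with zero coordinates carries the counterexamples to all $d\ge5$ for VAS and all $d\ge3$ for VASS.
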